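# Primitive integer points near a fixed target, for almost every matrix

## 1. Two integer variables and one linear form

Fix a real number $y$ and a non-increasing function $\psi:\mathbb N\to\mathbb R^+$, where $\mathbb N=\{1,2,\dots\}$. For which pairs $(\theta_1,\theta_2)$ can we find infinitely many integer triples $(q_1,q_2,p)$, **without common factor**, with
$$|\theta_1q_1+\theta_2q_2+p-y|\le\psi(\max(|q_1|,|q_2|))\ ?$$
For given $(q_1,q_2)\neq(0,0)$ and small $\psi$, the pairs in the unit square for which some integer $p$ works form a set of measure $2\psi$. About $x$ vectors (up to a constant factor) have norm $x$, so one expects infinitely many solutions when $\sum_x x\psi(x)$ diverges. The question is whether the target $y$ may be prescribed in advance, and whether the condition on common factors does any harm. In this first case the answer is quick.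

**Notation.** $|\cdot|$ is the supremum norm of a vector, the absolute value of a number, or the Lebesgue measure of a set; $\#$ is cardinality; $\|t\|$ is the distance from $t\in\mathbb R$ to $\mathbb Z$; $\mathbb T=\mathbb R/\mathbb Z$. The letter $\ell$ always denotes a prime. The gcd of a single integer $v$ is $|v|$. A nonzero integer vector is primitive if its coordinates have gcd $1$. Only $\mathbf q\ne0$ is considered, because $\psi$ is defined on $\mathbb N$. All sets below are countable unions of closed sets, or upper limits of such sets, so they are measurable.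

Three small tools will be used throughout.

**Lemma 1 (linear forms on the torus).** Let $\mathbf q\in\mathbb Z^m$ be nonzero. Then $z\mapsto z\cdot\mathbf q$ maps the Haar measure of $\mathbb T^m$ to that of $\mathbb T$. If $\mathbf q,\mathbf r\in\mathbb Z^m$ are linearly independent, then $z\mapsto(z\cdot\mathbf q,z\cdot\mathbf r)$ maps the Haar measure of $\mathbb T^m$ to that of $\mathbb T^2$.

*Proof.* Both maps are continuous homomorphisms, and they are surjective because the corresponding real linear maps $\mathbb R^m\to\mathbb R$ and $\mathbb R^m\to\mathbb R^2$ are. The image of Haar measure under a surjective continuous homomorphism is a translation-invariant probability measure, hence Haar measure. $\square$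

**Lemma 2 (Abel summation).** Let $S\subset\mathbb N^m$ satisfy $\#\{\mathbf q\in S:|\mathbf q|\le X\}\ge\kappa X^m$ for all $X\in\mathbb N$, and let $w:\mathbb N\to(0,\infty)$ be non-increasing. Then for every $N\in\mathbb N$
$$\kappa\sum_{x\le N}x^{m-1}w(x)\ \le\sum_{\mathbf q\in S,\,|\mathbf q|\le N}w(|\mathbf q|)\ \le\ m\sum_{x\le N}x^{m-1}w(x).$$

*Proof.* Exactly $x^m-(x-1)^m$ vectors of $\mathbb N^m$ have norm $x$, and $x^{m-1}\le x^m-(x-1)^m\le mx^{m-1}$: the left inequality holds since $(x-1)^m\le(x-1)x^{m-1}$, the right one by the mean value theorem. This gives the upper bound. For the lower bound let $s(X)=\#\{\mathbf q\in S:|\mathbf q|\le X\}$. Then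
$$\sum_{\mathbf q\in S,|\mathbf q|\le N}w(|\mathbf q|)=s(N)w(N)+\sum_{x<N}s(x)\big(w(x)-w(x+1)\big).$$
All the differences are $\ge0$, so replacing $s(x)$ by the smaller $\kappa x^m$ can only decrease the right side. Undoing the summation gives $\kappa\sum_{x\le N}(x^m-(x-1)^m)w(x)\ge\kappa\sum_{x\le N} x^{m-1}w(x)$. $\square$

The third tool is the numerical bound
$$\sum_{\ell}\ell^{-2}\le\frac14+\sum_{k\ge3\text{ odd}}\frac1{k^2}=\frac14+\Big(\frac{\pi^2}8-1\Big)<0.49.\tag{1}$$
For $k\ge2$, the number of $x\in\{1,\dots,X\}^k$ whose coordinates have a common prime factor is therefore at most $\sum_\ell(X/\ell)^k\le0.49X^k$.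

We may also assume $\psi\le\frac12$, here and until further notice. Replace $\psi$ by $\min(\psi,\frac12)$. This is still non-increasing, and a sum $\sum_x x^{m-1}\psi(x)^n$ that diverged still diverges: either $\psi\ge\frac12$ everywhere and the new function is constant, or the two functions agree from some point on. The inequality to be solved only becomes harder.

**Proposition 3.** Let $\psi$ be non-increasing with $\sum_x x\psi(x)=\infty$, and let $y\in\mathbb R$. For almost every $(\theta_1,\theta_2)\in\mathbb R^2$ there are infinitely many $(q_1,q_2,p)\in\mathbb Z^3$ with $\gcd(q_1,q_2,p)=1$ and $|\theta_1q_1+\theta_2q_2+p-y|\le\psi(\max(|q_1|,|q_2|))$.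

*Proof.* Let $S$ be the set of $\mathbf q=(q_1,q_2)\in\mathbb N^2$ with $\gcd(q_1,q_2)=1$. For $\mathbf q\in S$ the triple $(\mathbf q,p)$ is primitive for *every* $p$. So for such $\mathbf q$ the condition is just
$$\theta\in A_{\mathbf q}=\{\theta\in[0,1]^2:\|\theta\cdot\mathbf q-y\|\le\psi(|\mathbf q|)\}.$$
By Lemma 1, $|A_{\mathbf q}|=2\psi(|\mathbf q|)$. Distinct $\mathbf q,\mathbf r\in S$ are primitive with positive coordinates, hence linearly independent. By Lemma 1, $|A_{\mathbf q}\cap A_{\mathbf r}|=|A_{\mathbf q}||A_{\mathbf r}|$. Put $Z_N=\sum_{\mathbf q\in S,|\mathbf q|\le N}1_{A_{\mathbf q}}$ and $E_N=\int Z_N=\sum_{\mathbf q\in S,|\mathbf q|\le N}2\psi(|\mathbf q|)$. By (1), $\#\{\mathbf q\in S:|\mathbf q|\le X\}\ge\frac12X^2$, so Lemma 2 gives $E_N\ge\sum_{x\le N}x\psi(x)\to\infty$. By pairwise independence the variance of $Z_N$ is at most $E_N$, so Chebyshev's inequality gives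
$$|\{Z_N\le\tfrac12E_N\}|\le\frac{E_N}{(E_N/2)^2}=\frac4{E_N}\to0.$$
Since $Z_N$ is non-decreasing in $N$, for each $R$ the set $\{\sup_NZ_N\le R\}$ lies in $\{Z_N\le E_N/2\}$ for all large $N$, so it is null. Thus almost every $\theta\in[0,1]^2$ lies in infinitely many $A_{\mathbf q}$. Adding an integer vector $c$ to $\theta$ replaces $p$ by $p-c\cdot\mathbf q$, which is harmless because $\gcd(q_1,q_2)=1$. $\square$

Two facts made this easy: the gcd condition could be met by $\mathbf q$ alone, and two different $\mathbf q$ gave independent events. What survives in general?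

## 2. Partitions, primitive points, and what changes in general

Let $m,n\ge1$. We consider $n$ linear forms in $m$ integer variables, the rows of a matrix $\Theta\in\mathrm{Mat}_{n,m}(\mathbb R)$, and a target $\mathbf y\in\mathbb R^n$.

**Definition.** Let $\Pi$ be a partition $\{1,\dots,m+n\}=\coprod_{j=1}^t\pi_j$. Then $P(\Pi)$ is the set of $(v_1,\dots,v_{m+n})\in\mathbb Z^{m+n}$ with $\gcd(v_i)_{i\in\pi_j}=1$ for every $j$. Its elements are written $(\mathbf q,\mathbf p)$ with $\mathbf q\in\mathbb Z^m$, $\mathbf p\in\mathbb Z^n$.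

Examples. For $m=2$, $n=1$, $\Pi=\{\{1,2,3\}\}$ we get the triples of Section 1. For $m=n=1$ and $\Pi=\{\{1,2\}\}$ we get the coprime pairs $(q,p)$. For $m=3$, $n=1$, $\Pi=\{\{1,2\},\{3,4\}\}$ the conditions are $\gcd(q_1,q_2)=1$ and $\gcd(q_3,p)=1$. A singleton component forces its coordinate to be $\pm1$.

The problem comes from Michel Laurent, "On Kronecker's density theorem, primitive points and orbits of matrices", arXiv:1512.00679 (2015). Assume every $\pi_j$ has at least $n+1$ elements, $x\mapsto x^{m-1}\psi(x)^n$ is non-increasing, and $\sum_x x^{m-1}\psi(x)^n=\infty$. It is known that for almost every *pair* $(\Theta,\mathbf y)$ there are infinitely many $(\mathbf q,\mathbf p)\in P(\Pi)$ with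
$$|\Theta\mathbf q+\mathbf p-\mathbf y|\le\psi(|\mathbf q|),\tag{2}$$
and that this holds for almost every $\Theta$ when $\mathbf y=0$. By Fubini, the result on pairs settles almost every $\mathbf y$, but says nothing about any particular one. The problem: does the conclusion hold, for almost every $\Theta$, for *every* fixed $\mathbf y$? It does, under weaker hypotheses.

**Theorem A.** Let $\Pi$ be a partition of $\{1,\dots,m+n\}$ with $|\pi_j|\ge2$ for all $j$, where $|\pi_j|$ is the cardinality, and let $\psi:\mathbb N\to\mathbb R^+$ be non-increasing with $\sum_x x^{m-1}\psi(x)^n=\infty$. Then for every $\mathbf y\in\mathbb R^n$ and almost every $\Theta\in\mathrm{Mat}_{n,m}(\mathbb R)$ there are infinitely many $(\mathbf q,\mathbf p)\in P(\Pi)$ satisfying (2). If $(m,n)\ne(1,1)$, the same holds with $\mathbf y$ replaced by any family $\mathbf y_{\mathbf q}$ $(\mathbf q\in\mathbb Z^m\setminus\{0\})$ with $|\mathbf y_{\mathbf q}|\le C_0|\mathbf q|$.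

The problem as posed is a special case: $n+1\ge2$; if $x^{m-1}\psi(x)^n$ is non-increasing then so is $\psi^n=x^{1-m}\cdot x^{m-1}\psi^n$; and a single $\mathbf y$ is a family with $C_0=|\mathbf y|$. The known results are not used in the proof.

**Theorem B.**
(i) If $\sum_x x^{m-1}\psi(x)^n<\infty$ ($\psi:\mathbb N\to\mathbb R^+$ arbitrary), then for every $\mathbf y$ and almost every $\Theta$ only finitely many $(\mathbf q,\mathbf p)\in\mathbb Z^{m+n}$ satisfy (2).
(ii) If some $|\pi_j|=1$, then for $\psi(x)=x^{-m/n}$ (for which $x^{m-1}\psi(x)^n=1/x$ is non-increasing with divergent sum), for every $\mathbf y$ and almost every $\Theta$ only finitely many $(\mathbf q,\mathbf p)\in P(\Pi)$ satisfy (2).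

Hence the conclusion of Theorem A holds for all $\mathbf y$ and all admissible $\psi$ if and only if $\Pi$ has no singleton component.

To see what changes, put $a_j=\pi_j\cap\{1,\dots,m\}$ and $b_j=\{i\le n:m+i\in\pi_j\}$. Since $|\pi_j|\ge2$, each $j$ has exactly one type:

* (α) $|a_j|\ge2$;
* (β) $a_j=\{k_j\}$ and $b_j\ne\emptyset$; we fix $i_j\in b_j$;
* (γ) $a_j=\emptyset$ and $|b_j|\ge2$; we fix distinct $i_j,i_j'\in b_j$.

If $|\pi_j|\ge n+1$, type γ cannot occur, since $|b_j|\le n$. The special case was pure type α. In general there are three changes.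

1. For types β and γ the gcd condition involves $\mathbf p$. The set of good $\Theta$ for a given $\mathbf q$ becomes a proper part of the set $\{\|(\Theta\mathbf q-\mathbf y)_i\|\le\psi\ \forall i\}$, and independence is lost. It need not be periodic either: for $m=n=2$ and $\Pi=\{\{1,3\},\{2,4\}\}$, adding $1$ to the entry $(1,2)$ changes $p_1$ by a multiple of $q_2$, which can destroy $\gcd(q_1,p_1)=1$.
2. For $m=1$ no two integers $q,r$ are linearly independent, and common factors of $q$ and $r$ create overlaps.
3. For $m=n=1$ these overlaps are too large for the second moment, as Section 7 shows. A different idea is needed there.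

The first two are handled in Sections 3–6 and the third in Sections 7–11.

## 3. A full-measure criterion with local first moments

If the first and second moments are known only up to constants, Chebyshev's inequality no longer works, and Cauchy–Schwarz gives only positive measure. A first-moment lower bound in every small box repairs this.

**Lemma 4.** Let $\Omega$ be a compact cube, $0\le Z_1\le Z_2\le\cdots$ measurable functions on $\Omega$, $M_N\to\infty$, and $c,C>0$ such that $\int_\Omega Z_N^2\le CM_N^2$ for large $N$ and $\liminf_NM_N^{-1}\int_BZ_N\ge c|B|$ for every box $B\subset\Omega$. Then $Z_N\to\infty$ almost everywhere on $\Omega$.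

*Proof.* Let $R\in\mathbb N$, $F=\{\sup_NZ_N\le R\}$ and $\epsilon>0$. Choose a finite union $U\subset\Omega$ of non-overlapping boxes with $|F\triangle U|<\epsilon$. On $F$ the functions are bounded, so $M_N^{-1}\int_{U\cap F}Z_N\le R|\Omega|/M_N\to0$. On $U\setminus F$, a set of measure less than $\epsilon$, Cauchy–Schwarz gives for large $N$
$$M_N^{-1}\int_{U\setminus F}Z_N\le|U\setminus F|^{1/2}\Big(M_N^{-2}\int_\Omega Z_N^2\Big)^{1/2}\le(\epsilon C)^{1/2}.$$
Summing the hypothesis over the boxes of $U$, $\liminf_NM_N^{-1}\int_UZ_N\ge c|U|\ge c(|F|-\epsilon)$. So $c(|F|-\epsilon)\le(\epsilon C)^{1/2}$ for every $\epsilon>0$, hence $|F|=0$. The union over $R\in\mathbb N$ is null, and outside it the monotone sequence $Z_N$ tends to infinity. $\square$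

## 4. Choosing the vectors $\mathbf q$

**What this section is for.** We select a set $S$ of vectors $\mathbf q$ of positive density such that type α is settled by $\mathbf q$ itself, type β is met by a fixed proportion of the $\mathbf p$, and, if $m\ge2$, distinct elements of $S$ are linearly independent.

A condition $\gcd(q,p)=1$ holds for a proportion $\varphi(q)/q$ of the integers $p$ ($\varphi$ is Euler's function), and this proportion has no positive lower bound. It is rarely small. Since $\frac q{\varphi(q)}=\prod_{\ell|q}\big(1+\frac1{\ell-1}\big)=\sum_{d|q}\frac{\mu^2(d)}{\varphi(d)}$,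
$$\sum_{q\le X}\frac q{\varphi(q)}\le X\sum_d\frac{\mu^2(d)}{d\varphi(d)}=\kappa_1X,\qquad\kappa_1=\prod_\ell\Big(1+\frac1{\ell(\ell-1)}\Big)<\infty.$$
Put $\eta=1/(8m\kappa_1)$ and $G=\{q\in\mathbb N:\varphi(q)\ge\eta q\}$. By Markov's inequality at most $\eta\kappa_1X=X/(8m)$ integers $q\le X$ lie outside $G$.

If $m=1$, let $S=G$. If $m\ge2$, let $S$ be the set of $\mathbf q\in\mathbb N^m$ with
$$\gcd(q_k)_{k\in a_j}=1\ (j\text{ of type α}),\qquad q_{k_j}\in G\ (j\text{ of type β}),\qquad\gcd(q_1,\dots,q_m)=1.$$

**Lemma 5.** $\#\{\mathbf q\in S:|\mathbf q|\le X\}\ge2^{-m}X^m$ for all $X\in\mathbb N$.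

*Proof.* For $m=1$ the count is at least $\frac78X$. Let $m\ge2$. If type α occurs, the last condition follows from the first, and the nonempty sets $a_j$ partition $\{1,\dots,m\}$. So the count is a product of at most $m$ factors: at least $(1-0.49)X^{|a_j|}\ge\frac12X^{|a_j|}$ for type α, by (1), and at least $\frac78X$ for type β. If type α does not occur, all $m$ coordinates must lie in $G$ and the vector must be primitive. The count is at least $X^m(1-0.49-m\cdot\frac1{8m})\ge\frac14X^m\ge2^{-m}X^m$. $\square$

Put
$$M_N=\sum_{x\le N}x^{m-1}\psi(x)^n\to\infty,\qquad T_N=\sum_{\mathbf q\in S,\,|\mathbf q|\le N}\psi(|\mathbf q|)^n.$$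
Lemma 2 with $w=\psi^n$ gives
$$2^{-m}M_N\le T_N\le mM_N.\tag{3}$$

Fix an integer translate $\Omega$ of $[0,1]^{nm}$ and a family $\mathbf y_{\mathbf q}$ with $|\mathbf y_{\mathbf q}|\le C_0|\mathbf q|$. For $\mathbf q\in S$ let
$$A_{\mathbf q}=\{\Theta\in\Omega:\text{there is }\mathbf p\text{ with }(\mathbf q,\mathbf p)\in P(\Pi),\ |\Theta\mathbf q+\mathbf p-\mathbf y_{\mathbf q}|\le\psi(|\mathbf q|)\},$$
$$\tilde A_{\mathbf q}=\{\Theta\in\Omega:\|(\Theta\mathbf q-\mathbf y_{\mathbf q})_i\|\le\psi(|\mathbf q|)\text{ for all }i\}\supseteq A_{\mathbf q},$$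
and $Z_N=\sum_{\mathbf q\in S,|\mathbf q|\le N}1_{A_{\mathbf q}}$. By Lemma 1 applied to each row, $|\tilde A_{\mathbf q}|=(2\psi(|\mathbf q|))^n$. The plan is to bound first moments of the small sets $A_{\mathbf q}$ from below and overlaps of the large sets $\tilde A_{\mathbf q}$ from above.

## 5. Local first moments

**Lemma 6.** There is $c_1=c_1(m,n)>0$ such that for every box $B\subset\Omega$ there is $R(B)$ with $|A_{\mathbf q}\cap B|\ge c_1\psi(|\mathbf q|)^n|B|$ for all $\mathbf q\in S$ with $|\mathbf q|\ge R(B)$.

*Proof.* **Step 1: reduce to counting vectors $\mathbf p$.** Let $X=|\mathbf q|=q_{k^*}$ and let $\beta_i$ be the side of $B$ in the entry $(i,k^*)$. Fix all entries of $\Theta$ outside column $k^*$, at values allowed by $B$, and let $\theta\in\mathbb R^n$ be column $k^*$. Then $\Theta\mathbf q-\mathbf y_{\mathbf q}=X\theta+\zeta$ with $|\zeta|\le C_2X$, where $C_2$ depends only on $\Omega,C_0,m$. For $\mathbf p\in\mathbb Z^n$, the $\theta$ with $|X\theta+\zeta+\mathbf p|\le\psi(X)$ form a cube of side $2\psi(X)/X$ centered at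 $-(\zeta+\mathbf p)/X$. Cubes for different $\mathbf p$ have disjoint interiors, since their centers differ by at least $1/X$ in some coordinate and their side is at most $1/X$.

Let $J_i$ be the set of real $p_i$ for which $-(\zeta_i+p_i)/X$ lies in the middle half of the $i$-th side. It is a closed interval of length $H_i=\beta_iX/2$ inside $[-C_3X,C_3X]$, with $C_3$ depending only on $\Omega,C_0,m$. If $X\ge2/\min_i\beta_i$, then $\psi(X)/X\le\frac1{2X}\le\beta_i/4$, so every cube with $\mathbf p\in\prod_iJ_i$ lies inside the section of $B$.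

**Step 2: count the admissible $\mathbf p$.** Since $\mathbf q\in S$, we have $(\mathbf q,\mathbf p)\in P(\Pi)$ as soon as $\gcd(q_{k_j},p_{i_j})=1$ for each $j$ of type β and $\gcd(p_{i_j},p_{i_j'})=1$ for each $j$ of type γ. The rows involved are all different, because the $b_j$ are disjoint. So the counts multiply. For $X$ large in terms of $B$:

* A row without condition has at least $H_i-1\ge\frac12H_i$ integers in $J_i$.
* Row $i=i_j$ of type β, with $q=q_{k_j}\in G$. By Möbius inversion, the number of $p_i\in J_i$ coprime to $q$ is $\sum_{d|q}\mu(d)\#(J_i\cap d\mathbb Z)$, and each count is $H_i/d$ with error at most $1$. So the number is at least $H_i\frac{\varphi(q)}q-2^{\omega(q)}$, where $\omega(q)$ is the number of primes dividing $q$. Now $2^{\omega(q)}$ is at most the number of divisors of $q$, hence at most $2\sqrt q\le2\sqrt X$. So the count is at least $\eta H_i-2\sqrt X\ge\frac\eta2H_i$.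
* Rows $i=i_j$, $i'=i_j'$ of type γ. A nonzero pair $(p_i,p_{i'})$ that is not coprime has a common prime factor $\ell\le C_3X$. So the number of coprime pairs is at least
$$(H_i-1)(H_{i'}-1)-1-\sum_{\ell\le C_3X}\Big(\frac{H_i}\ell+1\Big)\Big(\frac{H_{i'}}\ell+1\Big)\ge0.51H_iH_{i'}-O_B(X\log X)\ge\tfrac14H_iH_{i'}.$$
Here we used (1), $\sum_{\ell\le C_3X}\ell^{-1}=O_B(\log X)$, and that there are at most $C_3X$ primes in the sum.

Since $\eta/2\le\frac12$, at least $c\prod_iH_i=c\,2^{-n}X^n\prod_i\beta_i$ vectors $\mathbf p$ are admissible, with $c=(\eta/2)^n$. The thresholds depend on $B$ (and $\Omega,C_0,m,n$) only, not on the fixed entries.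

**Step 3: add up.** Each admissible cube has measure $(2\psi(X)/X)^n$, so the section of $A_{\mathbf q}\cap B$ has measure at least $c\,\psi(X)^n\prod_i\beta_i$. Integrate over the remaining entries; this gives the lemma with $c_1=c$. $\square$

By (3), for every box $B\subset\Omega$,
$$\liminf_N\frac1{M_N}\int_BZ_N\ge\liminf_N\frac{c_1|B|(T_N-T_{R(B)})}{M_N}\ge c_12^{-m}|B|.\tag{4}$$

## 6. Second moments when $(m,n)\ne(1,1)$

**The case $m\ge2$.** Distinct elements of $S$ are primitive vectors with positive coordinates, hence linearly independent. Lemma 1, applied to each row, gives $|\tilde A_{\mathbf q}\cap\tilde A_{\mathbf r}|=|\tilde A_{\mathbf q}||\tilde A_{\mathbf r}|$ for $\mathbf q\neq\mathbf r$ in $S$. Hence $\int_\Omega Z_N^2\le2^nT_N+4^nT_N^2\le CM_N^2$ for large $N$, by (3).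

**The case $m=1$, $n\ge2$.** Here common factors enter. The following bound needs no condition on $n$.

**Lemma 7.** Let $m=1$, $q<r$, $d=\gcd(q,r)$. Then
$$|\tilde A_q\cap\tilde A_r|\le\Big(8\psi(q)\psi(r)+\frac{2d\,\psi(r)}r\Big)^n.$$

*Proof.* The set is a product over the $n$ coordinates. Let $u,w$ be the $i$-th coordinates of $\mathbf y_q,\mathbf y_r$. The set $\{\theta\in\mathbb R:\|q\theta-u\|\le\psi(q),\ \|r\theta-w\|\le\psi(r)\}$ is the union over $(p,s)\in\mathbb Z^2$ of the intersections of the intervals with centers $\frac{u+p}q$, $\frac{w+s}r$ and radii $\frac{\psi(q)}q$, $\frac{\psi(r)}r$. Replacing $(p,s)$ by $(p+q,s+r)$ translates the intersection by $1$. So modulo $1$ the set is covered by the intersections with $0\le p<q$. Each has measure at most $2\psi(r)/r$. If it is nonempty, then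
$$|ur-wq+(pr-sq)|\le r\psi(q)+q\psi(r)\le2r\psi(q).$$
The integer $pr-sq$ is a multiple of $d$ in an interval of length $4r\psi(q)$, so it takes at most $4r\psi(q)/d+1$ values. A given value determines $p$ modulo $q/d$, which leaves at most $d$ values of $p\in[0,q)$, and then $s$. So there are at most $4r\psi(q)+d$ nonempty intersections. Multiply by $2\psi(r)/r$ and take the product over the coordinates. $\square$

Since $(a+b)^n\le2^n(a^n+b^n)$ for $a,b\ge0$, it remains to sum $(d/r)^n\psi(r)^n$. For fixed $r$ and each divisor $e$ of $r$, at most $e$ integers $q<r$ have $\gcd(q,r)=r/e$. As $n\ge2$,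
$$\sum_{q<r}\Big(\frac{\gcd(q,r)}r\Big)^n\le\sum_{e|r}e\cdot e^{-n}\le\sum_{e|r}\frac1e.\tag{5}$$
As $\psi^n$ is non-increasing, $\psi(ke)^n$ is at most the average of $\psi^n$ over the $e$ integers in $((k-1)e,ke]$, so $\sum_{r\le N,\,e|r}\psi(r)^n\le\frac1eM_N$. Therefore
$$\sum_{r\le N}\psi(r)^n\sum_{e|r}\frac1e\le\sum_e\frac1{e^2}M_N=\frac{\pi^2}6M_N.$$
Together with the diagonal terms, at most $2^nM_N$, we get $\int_\Omega Z_N^2\le C(M_N^2+M_N)\le2CM_N^2$ for large $N$.

**End of the proof of Theorem A for $(m,n)\neq(1,1)$.** With (4), Lemma 4 gives $Z_N\to\infty$ almost everywhere on $\Omega$. The cube $\Omega$ was an arbitrary integer translate of $[0,1]^{nm}$. So almost every $\Theta$ has, for infinitely many $\mathbf q$, some $\mathbf p$ with $(\mathbf q,\mathbf p)\in P(\Pi)$ and (2). $\square$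

## 7. Why gcds spoil the case $m=n=1$

Now $\Pi=\{\{1,2\}\}$, and we want $\gcd(q,p)=1$ and $|q\theta+p-y|\le\psi(q)$. First moments are fine. The argument stops at (5), where $n\ge2$ was used. For $n=1$ there are exactly $\varphi(e)$ integers $q<r$ with $\gcd(q,r)=r/e$ when $e>1$, so
$$\sum_{q<r}\frac{\gcd(q,r)}r=\sum_{e|r,\,e>1}\frac{\varphi(e)}e.$$
This is not bounded on average, and the loss is real for the sets $\tilde A_q$. Take $y=0$, $q<r$, $d=\gcd(q,r)$. Around each of the $d$ points $c/d$ modulo $1$, both $\tilde A_q$ and $\tilde A_r$ contain the interval of radius $\psi(r)/r\le\psi(q)/q$. These intervals do not overlap, since $2\psi(r)/r\le1/r\le 1/d$. Hence $|\tilde A_q\cap\tilde A_r|\ge2d\psi(r)/r$.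

Now let $\psi(x)=\frac1{x\log x}$ for $x\ge3$ and $\psi(1)=\psi(2)=\psi(3)$. Then $M_N=\sum_{x\le N}\psi(x)=O(\log\log N)$ for large $N$, while $\psi(r)\ge\frac1{r\log N}$ for $r\le N$ and $N$ large. Writing $r=ek$,
$$\sum_{r\le N}\psi(r)\sum_{e|r}\frac{\varphi(e)}e\ge\frac1{\log N}\sum_{e\le\sqrt N}\frac{\varphi(e)}{e^2}\sum_{k\le\sqrt N}\frac1k\ge\frac1{\log N}\cdot\frac{7\eta}8\Big(\frac{\log N}2\Big)^2.$$
The last step uses $\varphi(e)\ge\eta e$ on $G$ and Lemma 2 for $S=G$, $\kappa=\frac78$, $w(x)=1/x$. So $\sum_{q<r\le N}|\tilde A_q\cap\tilde A_r|$ is at least a constant times $\log N$ for large $N$, and $\log N/M_N^2\to\infty$. A second-moment argument with these sets fails.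

Does coprimality help? Use the points
$$\xi_v=\frac{y-p}q\qquad\text{for }v=(q,p),\ q\ge1,$$
so that $|q\theta+p-y|\le\psi(q)$ means $|\theta-\xi_v|\le\psi(q)/q$.

*For $y=0$ it helps completely.* Distinct coprime pairs $(q,p),(r,s)$ with $q,r\le Q$ give distinct fractions, so $|\xi_v-\xi_w|=\frac{|qs-pr|}{qr}\ge Q^{-2}$.

*For $y=\frac12$ it does not.* The coprime pairs $(1,0),(3,-1),(5,-2),\dots,(2j+1,-j),\dots$ all give $\xi_v=\frac12$. Here $\xi_v=\frac{1-2p}{2q}$, and the fraction to keep reduced is $(1-2p)/q$. In the list, $\gcd(q,2p-1)=2j+1$, so the extra condition $\gcd(q,2p-1)=1$ keeps only $(1,0)$.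

*For $y=a/b$ in lowest terms*, impose both $\gcd(q,p)=1$ and $\gcd(q,bp-a)=1$. Then $\xi_v=\frac{a-bp}{bq}$. If $\xi_v=\xi_w$ for two such pairs, the reduced fractions $(a-bp)/q$ and $(a-bs)/r$ agree, so $v=w$. If $\xi_v\ne\xi_w$, then $|\xi_v-\xi_w|\ge\frac1{bqr}\ge\frac1{bQ^2}$.

This spacing degenerates as $b$ grows. For irrational $y$ we shall use a convergent $a/b$ whose denominator grows with $Q$, so we cannot demand that no two points are close. Instead we show that the second coprimality condition removes exactly those close pairs whose number is out of control, that the remaining close pairs number at most a constant times $|I|Q^2$, and that a positive proportion of the points can then be kept with no two close.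

## 8. Well-spaced points are enough

We first make $\psi$ small. By Cauchy condensation, for non-increasing $\psi$ the divergence of $\sum\psi(x)$ is equivalent to that of $\sum_t2^t\psi(2^t)$. Replace $\psi(x)$ by $\min(\psi(x),\frac1{8x})$. It is non-increasing, and $\sum_t\min(2^t\psi(2^t),\frac18)=\infty$: either infinitely many terms equal $\frac18$, or the minimum is eventually $2^t\psi(2^t)$. So from now on $m=n=1$ and $\psi(x)\le\frac1{8x}$.

**Proposition 8.** There is an absolute $c_1>0$ (not the constant of Lemma 6) such that for each $y\in\mathbb R$ and each compact interval $I$ with $0<|I|\le1$ there is $t_0=t_0(I,y)$ with the following property. For every $Q=2^t$, $t\ge t_0$, there is a set $X_t$ of at least $c_1|I|Q^2$ coprime pairs $v=(q,p)$ with $Q/2<q\le Q$, $\xi_v\in I$, and $|\xi_v-\xi_w|>\frac1{4Q^2}$ for distinct $v,w\in X_t$.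

**Proposition 8 implies Theorem A for $m=n=1$.** Fix $y$ and $I$.

**Step 1: build sets $E_t$ and bound overlaps.** Let $\rho_t=\psi(2^t)/2^t\le\frac184^{-t}$, which is non-increasing in $t$, let $\alpha_t=4^t\rho_t=2^t\psi(2^t)$, and let
$$E_t=\bigcup_{v\in X_t}[\xi_v-\rho_t,\xi_v+\rho_t]\qquad(t\ge t_0).$$
The union is disjoint because $2\rho_t\le\frac144^{-t}$. Hence $|E_t|=2\rho_t\,\#X_t\ge2c_1|I|\alpha_t$. By the separation, an interval of length $L$ contains at most $1+4\cdot4^tL$ of the points $\xi_v$, $v\in X_t$. In particular $\#X_t\le5\cdot4^t|I|$ once $4^t|I|\ge1$; enlarge $t_0$ so that this holds for $t\ge t_0$.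

Let $t_0\le s\le t$. A component of $E_s$ meets only components of $E_t$ whose centers lie in an interval of length $2\rho_s+2\rho_t\le4\rho_s$, so at most $1+16\cdot4^t\rho_s$ of them. Hence
$$|E_s\cap E_t|\le5\cdot4^s|I|\cdot2\rho_t(1+16\cdot4^t\rho_s)=10|I|\big(4^{s-t}\alpha_t+16\alpha_s\alpha_t\big).$$
The gcd sum of Section 7 has turned into the harmless geometric factor $4^{s-t}$.

**Step 2: positive proportion in every interval.** Let $T\ge t_0$ and $A_{T,N}=\sum_{T\le t\le N}\alpha_t$, which tends to infinity with $N$ by condensation. Let $W=\sum_{T\le t\le N}1_{E_t}$. Then $\int W\ge2c_1|I|A_{T,N}$, and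
$$\int W^2\le2\sum_{T\le s\le t\le N}|E_s\cap E_t|\le20|I|\big(\tfrac43A_{T,N}+16A_{T,N}^2\big).$$
Since $W$ vanishes outside $\bigcup_{t\ge T}E_t$, Cauchy–Schwarz gives
$$\Big|\bigcup_{t\ge T}E_t\Big|\ge\frac{(\int W)^2}{\int W^2}\ge\frac{4c_1^2|I|^2A_{T,N}^2}{20|I|(\frac43A_{T,N}+16A_{T,N}^2)}\longrightarrow\frac{c_1^2}{80}|I|\qquad(N\to\infty).$$
These unions decrease in $T$ and lie in a bounded set, so $|\limsup_tE_t|\ge\frac{c_1^2}{80}|I|$. Moreover $\limsup_tE_t\subset I$, because $\xi_v\in I$, $\rho_t\to0$ and $I$ is closed.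

**Step 3: from positive proportion to full measure.** If $\theta\in E_t$, some coprime $(q,p)$ with $2^{t-1}<q\le2^t$ satisfies $|q\theta+p-y|\le q\rho_t\le\psi(2^t)\le\psi(q)$. So every $\theta\in\limsup_tE_t$ has infinitely many solutions. Let $E$ be the set of all $\theta$ with infinitely many solutions. Then $|E\cap I|\ge\frac{c_1^2}{80}|I|$ for every compact interval $I$ of length at most $1$, with the same $c_1$. If the complement of $E$ had positive measure, Lebesgue's density theorem would give it a density point, and short intervals around that point would contradict this bound. So almost every $\theta$ lies in $E$. $\square$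

It remains to prove Proposition 8. For $y=0$ the spacing was noted in Section 7, and only the count of coprime pairs is needed; it is the case $a/b=0/1$ of Lemma 9 below.

## 9. A rational proxy for $y$ and a second coprimality condition

**Choice of $a/b$.** For large $Q=2^t$ we choose coprime integers $a,b$ with $b\ge1$, and $b'\in(b,\infty]$.

*If $y$ is irrational*, let $P_i/b_i$ be its convergents. Recall that consecutive convergents form an integer matrix of determinant $\pm1$, that $b_iy-P_i$ and $b_{i+1}y-P_{i+1}$ have opposite signs, and that $\frac1{b_i+b_{i+1}}<|b_iy-P_i|<\frac1{b_{i+1}}$. Moreover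
$$|ky-P|\ge|b_iy-P_i|\qquad(1\le k<b_{i+1},\ P\in\mathbb Z).$$
Indeed, write $(k,P)=\sigma(b_i,P_i)+\tau(b_{i+1},P_{i+1})$ with $\sigma,\tau\in\mathbb Z$. Since $0<k<b_{i+1}$, we have $\sigma\ne0$, and $\sigma,\tau$ cannot both be positive or both negative. So $\sigma(b_iy-P_i)$ and $\tau(b_{i+1}y-P_{i+1})$ do not have opposite signs, and $|ky-P|\ge|\sigma||b_iy-P_i|\ge|b_iy-P_i|$.

Choose $i$ with $b_i(1+\log b_i)\le Q<b_{i+1}(1+\log b_{i+1})$; for $Q$ large, $i\ge2$. Put $a/b=P_i/b_i$ and $b'=b_{i+1}$. The facts above, with index $i$ and with index $i-1$, give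
$$\begin{gathered}\Big|y-\frac ab\Big|<\frac1{bb'},\qquad\|ky\|\ge\frac1{2b}\ (1\le k<b),\qquad\|ky\|\ge\frac1{2b'}\ (1\le k<b'),\\ b(1+\log b)\le Q<b'(1+\log b').\end{gathered}\tag{6}$$

*If $y$ is rational*, let $y=a/b$ in lowest terms and $b'=\infty$. For large $Q$, (6) holds with $|y-\frac ab|=0$ and without the statements involving $b'$.

**The set $V$.** Let $V$ be the set of $v=(q,p)$ with
$$Q/2<q\le Q,\quad q\text{ odd},\quad\gcd(q,p)=1,\quad\gcd(q,bp-a)=1,\quad\xi_v\in I.$$
The condition on $bp-a$ says precisely that the integer vector $(bq,bp-a)$ is primitive: a prime dividing $b$ and $bp-a$ would divide $a$, which is impossible, so any common prime factor of $bq$ and $bp-a$ divides $q$. Geometrically, $\frac1b(bq,bp-a)$ is the vector from $(0,\frac ab)$ to $v$. We take $q$ odd because two forbidden residue classes modulo $2$ might leave nothing.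

**Lemma 9.** There are an absolute $c_0>0$ and $Q_0(I)$ such that $\#V\ge c_0|I|Q^2$ for $Q\ge Q_0(I)$, uniformly in $y,a,b$.

*Proof.* Fix an odd $q\in(Q/2,Q]$. The condition $\xi_v\in I$ says that $p$ lies in an interval of length $q|I|$. For each prime $\ell|q$, $p$ must avoid $\omega_\ell\in\{1,2\}$ classes modulo $\ell$: the class $0$, and $ab^{-1}$ if $\ell\nmid b$. (If $\ell|b$, then $\ell\nmid a$, so $\ell\nmid bp-a$ automatically.) For squarefree $d|q$, the $p$ lying in a forbidden class for every $\ell|d$ form $\prod_{\ell|d}\omega_\ell$ classes modulo $d$, each containing $q|I|/d$ integers of the interval with error at most $1$. Inclusion–exclusion therefore gives at least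
$$q|I|\prod_{\ell|q}\Big(1-\frac{\omega_\ell}\ell\Big)-\prod_{\ell|q}(1+\omega_\ell)\ge q|I|f(q)-3^{\omega(q)},\qquad f(q)=\prod_{\ell|q}\Big(1-\frac2\ell\Big),$$
suitable $p$. The function $f$ is not too small on average: for odd $q$, $\frac1{f(q)}=\prod_{\ell|q}\big(1+\frac2{\ell-2}\big)=\sum_{d|q}\mu^2(d)\prod_{\ell|d}\frac2{\ell-2}$, so
$$\sum_{q\le Q,\ q\text{ odd}}\frac1{f(q)}\le\kappa_2Q,\qquad\kappa_2=\prod_{\ell\ge3}\Big(1+\frac2{\ell(\ell-2)}\Big)<\infty.$$
There are $Q/4$ odd integers in $(Q/2,Q]$, so by Cauchy–Schwarz $\sum f(q)\ge\frac{(Q/4)^2}{\kappa_2Q}=\frac Q{16\kappa_2}$ over them. Also $3^{\omega(q)}\le q^{1/2}\prod_{\ell|q}\frac3{\sqrt\ell}\le q^{1/2}\prod_{\ell\le7}\frac3{\sqrt\ell}=O(q^{1/2})$, because $\frac3{\sqrt\ell}<1$ for $\ell>9$. Since $q>Q/2$,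
$$\#V\ge\frac{|I|Q^2}{32\kappa_2}-O(Q^{3/2})\ge c_0|I|Q^2,\qquad c_0=\frac1{64\kappa_2},$$
for $Q\ge Q_0(I)$. $\square$

## 10. Counting close pairs

Join distinct $v,w\in V$ by an edge if $|\xi_v-\xi_w|\le\frac1{4Q^2}$, and let $e$ be the number of edges.

**Step 1: what an edge looks like.** The purpose is to attach to each edge a denominator $k_0$ for which $\|yk_0\|$ is small. If $v\neq w$ have the same first coordinate $q$, then $|\xi_v-\xi_w|\ge\frac1q\ge\frac1Q$, so there is no edge. Let $v=(q,p)$ and $w=(r,s)$ be joined, with $q<r$. Put $k=r-q\in[1,Q/2)$ and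
$$w-v=(k,s-p)=g\,(k_0,l_0),\qquad g\ge1,\ \gcd(k_0,l_0)=1,\qquad h=ql_0-pk_0\in\mathbb Z.$$
Then $qs-pr=q(p+gl_0)-p(q+gk_0)=gh$, so
$$\xi_v-\xi_w=\frac{yk+qs-pr}{qr}=\frac{g(yk_0+h)}{qr}.$$
As $qr\le Q^2$, the edge condition gives
$$|yk_0+h|\le\frac1{4g}.\tag{7}$$
Hence $\|yk_0\|=|yk_0+h|\le\frac14$, and $h$ is determined by $k_0$. (Geometrically, the line through $v$ and $w$ meets the vertical axis at height $-h/k_0$, and this is close to $y$.)

**Step 2: the dangerous denominators do not occur.** We claim that no edge has $b\mid k_0$ and $k_0<b'/2$. Suppose $k_0=bk_1$ and $k_0<b'/2$. Then $|yk_0-ak_1|=k_0|y-\frac ab|\le\frac12$ by (6). With (7), the integers $h$ and $-ak_1$ differ by at most $\frac34$, so $h=-ak_1$. Multiplying $ql_0-pk_0=-ak_1$ by $b$ gives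
$$bq\,l_0-(bp-a)\,k_0=0.$$
So $(bq,bp-a)$ is parallel to $(k_0,l_0)$, and so is $(br,bs-a)=(bq,bp-a)+bg(k_0,l_0)$. Since $v,w\in V$, these are two primitive integer vectors. They are parallel with positive first coordinates, so they are equal, and $v=w$, a contradiction. In words: the line through $v$ and $w$ would pass through $(0,\frac ab)$, and $V$ has at most one point on each such line.

Call an integer $k_0$ *allowed* if $1\le k_0<Q/2$ and it is not the case that $b\mid k_0$ and $k_0<b'/2$. Every edge has an allowed $k_0$. For allowed $k_0$ we have $\|yk_0\|\ne0$: this is clear for irrational $y$, and for $y=a/b$ the equation $\|yk_0\|=0$ means $b\mid k_0$, while $b'=\infty$.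

**Step 3: count the edges with a given $k_0$.** We count the possible $l_0$, $g$ and $v$; then $w=v+g(k_0,l_0)$ is determined.

* *Choices of $l_0$.* We have $\frac{l_0}{k_0}+\xi_v=\frac{ql_0-pk_0+yk_0}{qk_0}=\frac{yk_0+h}{qk_0}$, so $|l_0+k_0\xi_v|\le\frac1{4q}\le\frac1{2Q}$. As $\xi_v\in I$, the integer $l_0$ lies in the interval $-k_0I$ enlarged by $\frac1{2Q}$ on each side, whose length is $k_0|I|+\frac1Q\le k_0|I|+1$. So there are at most $k_0|I|+2$ choices.
* *Choices of $g$.* By (7) and $gk_0=k<Q/2$, at most $\min\big(\frac Q{2k_0},\frac1{4\|yk_0\|}\big)$ choices.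
* *Choices of $v$.* Given $k_0,l_0,g$, and hence $h$, the equation $ql_0-pk_0=h$ with $\gcd(k_0,l_0)=1$ determines $q$ modulo $k_0$, and $q$ determines $p$. As $q\in(Q/2,Q]$, there are at most $\frac Q{2k_0}+1\le\frac Q{k_0}$ choices, since $k_0<Q/2$.

Hence
$$e\le\sum_{k\text{ allowed}}(k|I|+2)\,\frac Qk\,\min\Big(\frac Q{2k},\frac1{4\|yk\|}\Big).$$
The terms with $k<1/|I|$ contribute at most $\sum_{k<1/|I|,\,\|yk\|\ne0}\frac{3Q}{4\|yk\|}=O_{y,I}(Q)$, and this bound does not depend on the choice of $a,b,b'$. For $k\ge1/|I|$ we have $k|I|+2\le3k|I|$. Therefore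
$$e\le3|I|Q^2\,\Sigma+O_{y,I}(Q),\qquad\Sigma=\sum_{k\text{ allowed}}\min\Big(\frac1k,\frac1{Q\|yk\|}\Big).\tag{8}$$

Here one sees what the second coprimality condition has bought. For $y=\frac12$ the even $k<Q/2$ have $\|yk\|=0$. If they were not excluded, the corresponding bound would contain $\sum_{k<Q/2,\,k\text{ even}}\frac1k$, which grows like $\frac12\log Q$. Without them $\Sigma$ is bounded, for every $y$.

## 11. The sum over allowed denominators and an independent set

**Lemma 10.** $\Sigma\le32$.

*Proof.* **Step 1: an auxiliary bound.** We show that for $D\in\mathbb N$ with $D\le Q$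
$$\sum_{1\le j\le Q/D}\ \sum_{s=1}^D\min\Big(\frac1{jD},\frac D{Qs}\Big)\le3.\tag{9}$$
Put $\lambda=\frac Q{jD}\ge1$. The inner sum is $\frac DQ\sum_{s\le D}\min(\frac\lambda D,\frac1s)$. If $D/\lambda\ge1$, the terms with $s\le D/\lambda$ contribute at most $1$ to the last sum. Those with $D/\lambda<s\le D$ contribute at most $1+\log\lambda$: the first $\frac1s$ is at most $1$, and the rest is at most $\int_{D/\lambda}^D\frac{dx}x=\log\lambda$. If $D/\lambda<1$, the sum is at most $1+\log D\le1+\log\lambda$. So the inner sum is at most $\frac DQ\big(2+\log\frac Q{jD}\big)$. With $J=Q/D$, and since $x\mapsto\log\frac Jx$ is decreasing and nonnegative on $(0,J]$,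
$$\frac1J\sum_{j\le J}\Big(2+\log\frac Jj\Big)\le2+\frac1J\int_0^J\log\frac Jx\,dx=3.$$

Below we represent classes modulo $1$ in $(-\frac12,\frac12]$ and speak of the two sides of $0$. Each allowed $k$ falls under at least one of Steps 2–4: if $k\ge b$ and $k<b'/2$, being allowed means $b\nmid k$.

**Step 2: $k<b$.** By (6), the points $ky$ modulo $1$ with $0\le k<b$ are $\frac1{2b}$-separated, and $0$ is one of them. So on either side the $s$-th closest point with $k\ge1$ has distance at least $\frac s{2b}$ from $0$. The contribution is at most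
$$2\sum_{s\le b}\frac{2b}{Qs}\le\frac{4b(1+\log b)}Q\le4.$$

**Step 3: $b\le k<\min(b'/2,Q/2)$ and $b\nmid k$.** Here $\|\frac{ak}b\|\ge\frac1b$ and $k|y-\frac ab|\le\frac1{2b}$. So $\|yk\|\ge\|\frac{ak}b\|-\frac1{2b}\ge\frac12\|\frac{ak}b\|$. Consider a block $jb<k<(j+1)b$ with $1\le j\le Q/b$. In it the number $b\|\frac{ak}b\|$ takes each integer value $s\in[1,b/2]$ at most twice and no other value. The block contributes at most
$$2\sum_{s\le b}\min\Big(\frac1{jb},\frac{2b}{Qs}\Big)\le4\sum_{s\le b}\min\Big(\frac1{jb},\frac b{Qs}\Big).$$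
By (9) with $D=b\le Q$, the total is at most $12$.

**Step 4: $b'<\infty$ and $b'/2\le k<Q/2$.** If there are such $k$, then $b'<Q$. Split into blocks $\frac{jb'}2\le k<\frac{(j+1)b'}2$ with $1\le j\le Q/b'$. Two integers in one block differ by less than $b'$. So by (6) the points $ky$ modulo $1$ of a block are $\frac1{2b'}$-separated. Number those on each side of $0$ by distance, $s=0,1,2,\dots$, with $s\le b'$; then $\|ky\|\ge\frac s{2b'}$. The closest point on each side ($s=0$) may be very near $0$, and for it we use the bound $\frac1k\le\frac2{jb'}$. The block contributes at most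
$$2\Big[\frac2{jb'}+\sum_{s=1}^{b'}\min\Big(\frac2{jb'},\frac{2b'}{Qs}\Big)\Big]=\frac4{jb'}+4\sum_{s=1}^{b'}\min\Big(\frac1{jb'},\frac{b'}{Qs}\Big).$$
By (9) with $D=b'$, the second parts total at most $12$. The first parts total at most $\frac4{b'}\big(1+\log\frac Q{b'}\big)$. By (6), $\frac Q{b'}<1+\log b'$, so this is at most $\frac4{b'}(1+\log(1+\log b'))\le\frac4{b'}(1+\log b')\le4$. Step 4 contributes at most $16$.

Altogether $\Sigma\le4+12+16=32$. The scale condition in (6) was chosen for this: its left half is used in Step 2, its right half in Step 4. $\square$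

**Proof of Proposition 8.** By (8) and Lemma 10, $e\le100|I|Q^2$ for $Q\ge Q_1(I,y)$. We now discard points so that no edge remains. A graph with $\nu\ge1$ vertices and $e$ edges contains an independent set of size at least $\frac{\nu^2}{\nu+2e}$ (a form of Turán's theorem). Indeed, order the vertices uniformly at random and keep those that precede all their neighbors. The kept vertices are independent, and their expected number is
$$\sum_v\frac1{1+\deg v}\ge\frac{\nu^2}{\sum_v(1+\deg v)}=\frac{\nu^2}{\nu+2e}$$
by Cauchy–Schwarz. The bound increases with $\nu$ and decreases with $e$. By Lemma 9, $\nu=\#V\ge c_0|I|Q^2$. So $V$ contains an independent set $X_t$ with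
$$\#X_t\ge\frac{c_0^2|I|^2Q^4}{c_0|I|Q^2+200|I|Q^2}=\frac{c_0^2}{c_0+200}|I|Q^2=:c_1|I|Q^2,$$
and $c_1$ is absolute. Its elements are coprime pairs with $Q/2<q\le Q$ and $\xi_v\in I$, and since no two are joined, $|\xi_v-\xi_w|>\frac1{4Q^2}$ for distinct $v,w\in X_t$. $\square$

With Section 8 this proves Theorem A for $m=n=1$, and with Section 6 it proves Theorem A in all cases. In particular the statement in the problem is true for every $\mathbf y\in\mathbb R^n$. $\blacksquare$

## 12. Convergent sums and singleton components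

We prove Theorem B; both parts are first-moment computations. The convention $\psi\le\frac12$ is dropped.

**Part (i).** On an integer translate of the unit cube, Lemma 1 applied to each row shows that for $\mathbf q\ne0$ the set of $\Theta$ with $\|(\Theta\mathbf q-\mathbf y)_i\|\le\psi(|\mathbf q|)$ for all $i$ has measure at most $(2\psi(|\mathbf q|))^n$. At most a constant times $x^{m-1}$ vectors $\mathbf q\in\mathbb Z^m$ have norm $x$. So the measures sum to at most a constant times $\sum_xx^{m-1}\psi(x)^n<\infty$. By the Borel–Cantelli lemma, almost every $\Theta$ lies in only finitely many of these sets. For given $\Theta$ and $\mathbf q$ only finitely many $\mathbf p$ satisfy (2). $\square$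

**Part (ii).** Let $\psi(x)=x^{-m/n}$.

*The singleton is a coordinate $q_k$.* Then $q_k=\pm1$. If $m=1$, then $|q|=1$, and (2) has finitely many solutions for every $\Theta$. If $m\ge2$, at most a constant times $x^{m-2}$ such $\mathbf q$ have norm $x\ge2$: there are two signs for $q_k$, and the other $m-1$ coordinates have supremum norm $x$. Since $\sum_xx^{m-2}\psi(x)^n=\sum_xx^{-2}<\infty$, and there are finitely many $\mathbf q$ with $|\mathbf q|=1$, we conclude as in (i).

*The singleton is a coordinate $p_i$.* Then $p_i=\pm1$. Let $R\in\mathbb N$, $\Theta\in[-R,R]^{nm}$ and $\mathbf q\ne0$. Row $i$, denoted $\Theta_i$, must satisfy $|\Theta_i\cdot\mathbf q\pm1-y_i|\le\psi(|\mathbf q|)$ for one of the two signs. Let $k$ be an index with $|q_k|=|\mathbf q|$. For fixed other entries of the row and a fixed sign, the entry $(i,k)$ lies in an interval of length $\frac{2\psi(|\mathbf q|)}{|\mathbf q|}$. So row $i$ lies in a set of measure at most $2(2R)^{m-1}\frac{2\psi(|\mathbf q|)}{|\mathbf q|}$. Each other row lies in a set of measure at most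 $(2R)^m\cdot2\psi(|\mathbf q|)$, by Lemma 1 on each of $(2R)^m$ unit cubes. Together these give a set of measure at most a constant depending on $R,m,n$ times $\frac{\psi(|\mathbf q|)^n}{|\mathbf q|}$. Since
$$\sum_xx^{m-1}\cdot x^{-1}\psi(x)^n=\sum_xx^{-2}<\infty,$$
the Borel–Cantelli lemma gives finitely many solutions for almost every $\Theta\in[-R,R]^{nm}$. Let $R\to\infty$. $\blacksquare$
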